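# Dumps and Pulls: An R.E. Set Whose Every Split Has a Semilow$_2$ Half

## 1. A board of positions and columns

All sets are subsets of $\omega$. $W_e$ is the $e$-th r.e. set, and $W_{e,s}$ is its finite part enumerated by stage $s$, computable uniformly in $e,s$ and increasing in $s$. $\overline B$ is the complement of $B$. We write $\subseteq^*$ and $=^*$ for inclusion and equality up to finitely many elements.

We begin with a construction that turns a $\Sigma_3$ set $C$ into an r.e. set $B$.

**Input.** Let $C$ be any $\Sigma_3$ set whose complement $P=\overline C$ is infinite. Since $\mathrm{Inf}=\{e:W_e\text{ infinite}\}$ is $\Pi_2$-complete, there are uniformly r.e. sets $T_{n,k}$, with computable finite approximations $T_{n,k,s}$ increasing in $s$, such that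
$$n\in C\iff \exists k\,(T_{n,k}\text{ is infinite}).\tag{1}$$
We say that $(n,k)$ *fires* at stage $s$ if $T_{n,k,s+1}\neq T_{n,k,s}$. It fires infinitely often exactly when $T_{n,k}$ is infinite.

**Positions and columns.** There are positions $0,1,2,\dots$. Fix a computable $c:\omega\to\omega$ with $c(i)\le i$ and every $c^{-1}(n)$ infinite, for example the function with values $0;\,0,1;\,0,1,2;\,0,1,2,3;\dots$. Position $i$ *lies in column* $c(i)$. In the example, positions $0,1,3$ lie in column $0$, positions $2,4$ in column $1$, and position $5$ in column $2$.

**Definition ($e$-states).** The *$e$-state* of $x$ at stage $s$ is the string of bits $(W_{0,s}(x),\dots,W_{e,s}(x))$. Strings of the same length are ordered lexicographically, with the $0$-th bit most significant. Bits change only from $0$ to $1$, so the $e$-state of $x$ never decreases in $s$; its limit is the *final* $e$-state of $x$.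

For example, if $x\in W_0\setminus W_1$ and $y\in W_1\setminus W_0$, their final $1$-states are $(1,0)$ and $(0,1)$, and that of $x$ is larger. If $e\le i$ and the $e$-state of $x$ is smaller than that of $y$, then the $i$-state of $x$ is also smaller than that of $y$, because the first difference already occurs among bits $0,\dots,e$.

**The construction of $B$.** At the start of stage $s$ exactly the positions $i<s$ are occupied, each by one number, different positions by different numbers. Every number used earlier that is no longer an occupant is in $B$. Each position carries a counter $d(i)$, initially $0$. Stage $s$ consists of three steps.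

**Step 1 (dumping).** For every position $i<s$ such that some $(c(i),k)$ with $k\le i$ fires at $s$: put the occupant of $i$ into $B$, so that $i$ becomes vacant, and increase $d(i)$ by $1$. We say that $i$ is *dumped*.

**Step 2 (pulling).** For $i=0,1,\dots,s-1$ in turn: suppose $i$ is occupied, by $x$ say, and there is an occupied position $j$ with $i<j<s$ and occupant $y$ such that

* (α) $c(j)=c(i)$ or $c(j)>\max(i,d(i))$, and
* (β) the $i$-state of $y$ at $s$ is larger than that of $x$.

Take the least such $j$, put $x$ into $B$, move $y$ to position $i$, and make $j$ vacant. We say that *$i$ pulls from $j$*.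

**Step 3 (filling).** Fill the vacant positions $\le s$, in increasing order, with the least numbers not used so far.

The steps are effective, so $B$ is r.e. After Step 3 exactly the positions $0,\dots,s$ are occupied, so the description of the start of a stage is preserved.

**Four stages by hand.** Use the example $c$. Stage $0$ puts number $0$ on position $0$, and stage $1$ puts $1$ on position $1$, if nothing fires. Suppose nothing fires at stage $2$ and that $1\in W_{0,2}$, $0\notin W_{0,2}$. Both positions lie in column $0$, and the $0$-state of the number $1$ exceeds that of the number $0$. So position $0$ pulls from position $1$: the number $0$ enters $B$, the number $1$ moves to position $0$, and positions $1,2$ are filled with $2,3$. At stage $3$ let $(0,1)$ fire and nothing else. Position $0$ listens only to $k\le 0$ and is not dumped. Position $1$ lies in column $0$ and listens to $k\le1$, so it is dumped: $2$ enters $B$ and $d(1)=1$. Position $2$ is in column $1$ and is not dumped. In Step 2, position $0$ already holds an occupant with the largest $0$-state $(1)$, and nothing else can pull. Positions $1,3$ are filled with $4,5$. Now positions $0,1,2,3$ hold $1,4,3,5$, and $B$ so far is $\{0,2\}$.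

Clause (α) also allows pulls across columns. Position $0$, with $d(0)=0$, may pull from position $2$, since $c(2)=1>\max(0,0)$. Position $1$ with $d(1)=1$ may not, since $1\not>1$; later it may pull from position $5$, since $c(5)=2>1$.

**Bookkeeping.** Every number is eventually used, since each stage fills at least one position with the least unused number. A number moves only by being pulled, and then its position decreases. So a number not in $B$ has a final position. Call $i$ *stable* if from some point on it has a permanent occupant, denoted $a_i$. A number that has entered $B$ never returns to the board, so permanent occupants are not in $B$. Hence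
$$\overline B=\{a_i: i\text{ stable}\}.\tag{2}$$
Put
$$K_n=\{a_i:i\text{ stable},\ c(i)=n\},\qquad V_n=\{x: x\text{ at some time occupies a position in column }n\}.$$
Then $\overline B$ is the disjoint union of the $K_n$, we have $K_n\subseteq V_n$, and the $V_n$ are uniformly r.e. Fix a computable $v$ with $V_n=W_{v(n)}$.

The plan is that dumping makes $K_n$ finite when $n\in C$ and infinite when $n\in P$, so that $B$ remembers $C$. Pulling makes the final occupants look alike to r.e. sets, so that $B$ remembers little else.

## 2. Semilow$_2$ sets, splits, and the purpose of the board

For r.e. $A$ put $I_A=\{e:W_e\cap\overline A\text{ is infinite}\}$.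

**Definition (semilow$_2$).** An r.e. set $A$ is *semilow$_2$* if $I_A\le_T\emptyset''$.

**Definition (split).** A *split* of an r.e. set $B$ is a pair of disjoint r.e. sets $X,Y$ with $X\cup Y=B$. We write $X\sqcup Y=B$.

For instance, if $R$ is computable, then $B\cap R$ and $B\setminus R$ form a split of $B$. Also $B\sqcup\emptyset$ is a split.

Two stronger properties serve for comparison. An r.e. set $A$ is *semilow* if $\{e:W_e\cap\overline A\ne\emptyset\}\le_T\emptyset'$, and *semilow$_{1.5}$* if $I_A\le_1\mathrm{Inf}$. It is known that there is a non-semilow r.e. set such that in each of its splits at least one half is semilow, and that the same holds with semilow$_{1.5}$ in place of semilow. Ellen Chih, "Non-splittings of speedable sets", arXiv:1410.1986 (2014), is the source of the corresponding question for semilow$_2$: is there a non-semilow$_2$ r.e. set $B$ such that in every split of $B$ at least one half is semilow$_2$? The answer is yes, and the set $B$ of Section 1 does it for a suitable $C$.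

**Definition (maximal relative to $\emptyset''$).** A $\Sigma_3$ set $C$ is *maximal relative to $\emptyset''$* if $P=\overline C$ is infinite and for every $\Sigma_3$ set $Q$ either $P\cap Q$ or $P\setminus Q$ is finite.

By Post's theorem the $\Sigma_3$ sets are the sets r.e. in $\emptyset''$, so this is the usual notion of a maximal set, relativized to $\emptyset''$. Friedberg's maximal set theorem (1958), relativized to $\emptyset''$, says that such a $C$ exists. As a non-example, take $C=\{2n,2n+1:n\in D\}$ with $D$ a $\Sigma_3$ set and $\overline D$ infinite: with $Q$ the set of even numbers, both $P\cap Q$ and $P\setminus Q$ are infinite.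

If $C$ is maximal relative to $\emptyset''$, then $P\not\le_T\emptyset''$. Otherwise, listing $P$ in increasing order and taking every second element gives a $\emptyset''$-computable $Q\subseteq P$ with $Q$ and $P\setminus Q$ both infinite.

**Theorem 1.** Let $C$ be maximal relative to $\emptyset''$, and let $B$ be the set constructed from $C$ in Section 1. Then $B$ is not semilow$_2$, and for every split $X\sqcup Y=B$ at least one of $X,Y$ is semilow$_2$.

**What has to be shown to be $\Sigma_3$.** For r.e. $A$,
$$e\in I_A\iff\forall m\,\exists x>m\,[x\in W_e\wedge x\notin A].$$
The bracket is $\Delta_2$, so $\exists x>m\,[\dots]$ is $\Sigma_2$ and $I_A$ is always $\Pi_3$. By Post's theorem, $I_A\le_T\emptyset''$ means $I_A\in\Sigma_3\cap\Pi_3$. Therefore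
$$A\text{ is semilow}_2\iff I_A\text{ is }\Sigma_3.\tag{3}$$

## 3. Computable, semilow and maximal sets, and columns that do not interact

**Computable, semilow, semilow$_{1.5}$.** If $A$ is computable, "$W_e\cap\overline A$ is infinite" is $\Pi_2$, so $A$ is semilow$_2$. If $A$ is semilow, then $e\in I_A$ iff for all $m$ the r.e. set $W_e\setminus\{0,\dots,m\}$ meets $\overline A$. This is a universal quantifier over a $\emptyset'$-computable relation, so $I_A$ is $\Pi_2$ and $A$ is semilow$_2$. If $A$ is semilow$_{1.5}$, then $I_A\le_1\mathrm{Inf}\le_T\emptyset''$, so again $A$ is semilow$_2$.

**The trivial split.** In $B\sqcup\emptyset$ the half $\emptyset$ is semilow$_2$. If $B$ is not semilow$_2$, the other half is not. So one cannot ask for both halves to be semilow$_2$.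

**One cohesive column is too little.** The property "every split is lopsided" suggests trying a maximal set $B$: a coinfinite r.e. set such that for each $e$ either $W_e\cap\overline B$ or $\overline B\setminus W_e$ is finite. For such $B$,
$$W_e\cap\overline B\text{ infinite}\iff\overline B\subseteq^*W_e\iff\exists b\,\forall x>b\,[x\in B\cup W_e].$$
The right-hand side is $\Sigma_3$, so by (3) every maximal set is semilow$_2$. The attempt fails at the first demand. The computation is worth keeping: cohesiveness turns "infinitely many" into "almost all", and "almost all" is $\Sigma_3$.

**Independent columns code, but split badly.** To leave semilow$_2$, code a $\Sigma_3$ set $C\not\le_T\emptyset''$. The set of indices of cofinite r.e. sets is $\Sigma_3$-complete, so there is a computable $g$ such that $W_{g(n)}$ is cofinite iff $n\in C$. Let $B=\{\langle n,y\rangle:y\in W_{g(n)}\}$. The $n$-th column of pairs meets $\overline B$ infinitely often iff $n\in P$, so $P\le_TI_B$ and $B$ is not semilow$_2$. There are three obstacles to the splitting property.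

*Splitting between columns.* Let $C=\{2n,2n+1:n\in D\}$ with $D$ a $\Sigma_3$ set, $D\not\le_T\emptyset''$. Let $X$ be the part of $B$ in columns with even number and $Y$ the part in columns with odd number. For even $n$, the $n$-th column meets $\overline X$ infinitely often iff $n\in P$. So $\overline D\le_TI_X$, and likewise $\overline D\le_TI_Y$, and neither half is semilow$_2$. This suggests taking $C$ maximal relative to $\emptyset''$, so that no $\Sigma_3$ set divides $P$ into two infinite parts.

*Splitting inside columns.* Even for such $C$, the set $B=\{\langle n,2z\rangle,\langle n,2z+1\rangle:z\in W_{g(n)}\}$ fails. Let $X$ consist of the pairs in $B$ with even second coordinate and let $Y$ be the rest. The r.e. set $\{\langle n,2z\rangle:z\in\omega\}$ meets $\overline X$ infinitely often iff $n\in P$, so $P\le_TI_X$; with $2z+1$ we get $P\le_TI_Y$. This suggests making the complement of $B$ cohesive inside each column $n\in P$. In the construction, that is done by pulls within a column.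

*Scattering over columns.* Suppose we have independent columns, finite on $\overline B$ for $n\in C$ and cohesive on $\overline B$ for $n\in P$. By analogy with the maximal set, we would like to describe $I_B$ by "some column $n\in P$ is almost contained in $W_e\cup B$". Column-by-column conditions do not give this. Delete all pairs $\langle n,0\rangle$ from $B$. Each column of $\overline B$ gains at most one element, so finite columns stay finite and cohesive ones stay cohesive. Now $W=\{\langle n,0\rangle:n\in\omega\}$ is r.e., and $W\cap\overline B=W$ is infinite, but $W$ meets each column in one point, so no column $n\in P$ is almost contained in $W\cup B$. So r.e. sets must also be controlled across columns, and this is what the second alternative of (α) is for. The price is that numbers change columns, so the columns are no longer computable; we have only the r.e. sets $V_n$.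

The restriction in $c(j)>\max(i,d(i))$ has two uses. The part $c(j)>i$ will ensure that only finitely many survivors leave a given column. The part $c(j)>d(i)$ protects good columns from bad positions: a position $i$ dumped infinitely often keeps receiving new occupants, and so might pull from a fixed position $j$ again and again; since $d(i)\to\infty$, it must eventually stop pulling from a given $j$ in another column.

## 4. Which positions settle, and which numbers leave a column

In Sections 4 to 6, $C$ is any $\Sigma_3$ set with $P=\overline C$ infinite. Maximality enters only in Section 7.

**Lemma 1.** (a) Position $i$ is dumped infinitely often iff $T_{c(i),k}$ is infinite for some $k\le i$. (b) Position $i$ is stable iff it is dumped only finitely often. Hence $K_n$ is infinite if $n\in P$ (all positions in column $n$ are then stable), and $K_n$ is finite if $n\in C$.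

*Proof.* **Part (a): translate firing into dumping.** At the start of each stage $s>i$ position $i$ is occupied, so at such a stage it is dumped exactly if some $(c(i),k)$ with $k\le i$ fires. There are finitely many such $k$, so this happens infinitely often iff one of them fires infinitely often, that is, iff one $T_{c(i),k}$ is infinite.

**Part (b), setting up.** If $i$ is dumped infinitely often, it is not stable. For the converse we use induction on $i$: assume the statement for all $i'<i$, and let $i$ be dumped only finitely often.

**Part (b), each $i'<i$ pulls from $i$ only finitely often.** This is needed because such a pull makes $i$ vacant. If $i'$ is dumped finitely often, it is stable by induction. Each pull by $i'$ changes its occupant, so $i'$ pulls only finitely often. Now let $i'$ be dumped infinitely often. By (a) some $T_{c(i'),k}$ with $k\le i'$ is infinite. If $c(i')=c(i)$, then $T_{c(i),k}$ is infinite with $k\le i'<i$, and by (a) $i$ would be dumped infinitely often, which is false. So $c(i')\ne c(i)$, and by (α) $i'$ can pull from $i$ only while $c(i)>d(i')$. Since $d(i')\to\infty$, this happens only finitely often.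

**Part (b), the occupant of $i$ settles.** Consider the time after position $i$ was first filled, after the last dump of $i$, and after the last pull from $i$ by a smaller position. From the end of that stage on, $i$ is occupied, and its occupant changes only when $i$ itself pulls. Each such pull strictly increases the $i$-state of the occupant, and between pulls that $i$-state never decreases. There are $2^{i+1}$ possible $i$-states, so there are fewer than $2^{i+1}$ further pulls. Hence $i$ is stable.

**The size of $K_n$.** If $n\in P$, all $T_{n,k}$ are finite. By (a) and (b) all of the infinitely many positions in column $n$ are stable, and different positions have different occupants, so $K_n$ is infinite. If $n\in C$, let $T_{n,k}$ be infinite. By (a) and (b) no position $i\ge k$ in column $n$ is stable, so $K_n$ is finite. $\square$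

**Lemma 2.** $V_n\cap\overline B=^*K_n$.

*Proof.* The inclusion $K_n\subseteq V_n\cap\overline B$ is clear. Let $x\in V_n\cap\overline B$ with $x\notin K_n$. By (2), $x=a_i$ with $c(i)\ne n$. Then $x$ was in column $n$ and left it. The last time it left, it was pulled from some $j$ with $c(j)=n$ by some $j'$ with $c(j')\ne n$. Since $c(j)\neq c(j')$, (α) gives $n=c(j)>j'$. Positions of $x$ never increase, so $j'\ge i$. Thus $i<n$, and there are at most $n$ such $x$. $\square$

## 5. Final states: cohesive columns and a uniform tail

**Observation (†).** Let $i<j$ be stable, let $e\le i$, and suppose that $c(j)=c(i)$ or $c(j)>\max(i,\lim d(i))$. Then the final $e$-state of $a_i$ is $\ge$ that of $a_j$.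

*Proof.* A stable position is dumped only finitely often, so $\lim d(i)$ exists. Suppose the final $e$-state of $a_i$ is smaller than that of $a_j$. As $e\le i$, the final $i$-state of $a_i$ is smaller than that of $a_j$. Take a stage $s>j$ so late that $a_i,a_j$ are permanently in place, their $i$-states at $s$ are final, and $d(i)$ has reached its limit. When $i$ is considered in Step 2 of stage $s$, position $j$ satisfies (α) and (β). So $i$ pulls from the least position satisfying them, and $a_i$ enters $B$. This contradicts $a_i\in\overline B$. $\square$

The first alternative in (†) gives cohesiveness of single columns.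

**Lemma 3.** For $n\in P$ and any $e$: $K_n\cap W_e$ is finite or $K_n\subseteq^*W_e$.

*Proof.* $K_n$ is infinite and there are finitely many $e$-states. Let $\sigma$ be the largest $e$-state that is the final $e$-state of infinitely many elements of $K_n$. Let $c(i)=n$ and $i\ge e$; position $i$ is stable since $n\in P$. There is $j>i$ with $c(j)=n$ such that $a_j$ has final $e$-state $\sigma$. By (†), $a_i$ has final $e$-state $\ge\sigma$. Only finitely many positions $i$ in column $n$ are $<e$, and by choice of $\sigma$ only finitely many elements of $K_n$ have final $e$-state $>\sigma$. So almost all elements of $K_n$ have final $e$-state exactly $\sigma$. If the last bit of $\sigma$ is $1$, then $K_n\subseteq^*W_e$; if it is $0$, then $K_n\cap W_e$ is finite. $\square$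

The second alternative controls scattering over columns.

**Lemma 4.** For every $e$ there is $m$ such that either

* (A) $W_e\cap\overline B\subseteq\bigcup_{n<m}K_n$, or
* (B) $K_n\subseteq W_e$ for all $n\ge m$.

*Proof.* **Choosing the common state.** $K_n\ne\emptyset$ for the infinitely many $n\in P$, and there are finitely many $e$-states. So there is a largest $e$-state $\sigma$ such that for infinitely many $n$ the set $K_n$ contains an element with final $e$-state $\sigma$. Each larger state occurs in $K_n$ for only finitely many $n$. Choose $m\ge e$ such that no element of any $K_n$ with $n\ge m$ has final $e$-state $>\sigma$.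

**All later columns have this state.** Let $i$ be stable with $c(i)\ge m$. Then $i\ge c(i)\ge m\ge e$. Choose $n>\max(i,\lim d(i))$ and $a_j\in K_n$ with final $e$-state $\sigma$. Then $j\ge c(j)=n>i$, so (†) applies and the final $e$-state of $a_i$ is $\ge\sigma$. By the choice of $m$ it equals $\sigma$. So all elements of $\bigcup_{n\ge m}K_n$ have final $e$-state $\sigma$.

**Conclusion.** If (A) fails for this $m$, some element of $\bigcup_{n\ge m}K_n$ is in $W_e$. Then the last bit of $\sigma$ is $1$, so all elements of $\bigcup_{n\ge m}K_n$ are in $W_e$, which is (B). $\square$

## 6. Simplicity of $B$ and a description of $I_B$ through columns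

Recall that an r.e. set $B$ is *simple* if $\overline B$ is infinite and contains no infinite r.e. set.

**Lemma 5.** $B$ is simple.

*Proof.* $\overline B$ is infinite, since $K_n$ is infinite for $n\in P$. Suppose $D\subseteq\overline B$ is infinite and r.e.

**No infinite r.e. subset of $\overline B$ satisfies (A).** Suppose $D$ satisfies (A) with bound $m$, so $D\subseteq\bigcup_{n<m}K_n$. Partition $D$ into $m+1$ infinite r.e. sets, by distributing an enumeration of $D$ without repetition cyclically. Each of these sets meets some $K_n$, $n<m$, infinitely often, so two of them, $D_1$ and $D_2$, meet the same $K_n$ infinitely often. This $K_n$ is infinite, so $n\in P$ by Lemma 1. By Lemma 3, $K_n\subseteq^*D_1$. Then $K_n\cap D_2$ is finite because $D_1\cap D_2=\emptyset$, a contradiction.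

**Not all of them can satisfy (B).** By the previous step and Lemma 4, every infinite r.e. subset of $\overline B$ satisfies (B) for some $m$. Split $D$ into two disjoint infinite r.e. sets. Both contain $K_n$ for all large $n$. But $K_n\ne\emptyset$ for infinitely many $n$, so they are not disjoint, a contradiction. $\square$

The next lemma is the analogue of the formula for maximal sets in Section 3.

**Lemma 6.** For every r.e. set $W$:
$$W\cap\overline B\text{ is infinite}\iff\exists n\in P\ (V_n\subseteq^*W\cup B).$$

*Proof.* ($\Leftarrow$) Let $n\in P$ and $V_n\subseteq^*W\cup B$. Then $K_n\subseteq V_n\cap\overline B\subseteq^*W$. As $K_n\subseteq\overline B$ is infinite, $W\cap\overline B$ is infinite.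

($\Rightarrow$) Let $W\cap\overline B$ be infinite and apply Lemma 4 to $W$. In case (A), $W\cap\overline B\subseteq\bigcup_{n<m}K_n$, so $W\cap K_n$ is infinite for some $n<m$. Then $K_n$ is infinite, so $n\in P$, and $K_n\subseteq^*W$ by Lemma 3. In case (B), take any $n\in P$ with $n\ge m$, which exists because $P$ is infinite; then $K_n\subseteq W$. In both cases Lemma 2 gives $V_n\cap\overline B=^*K_n\subseteq^*W$, that is, $V_n\subseteq^*W\cup B$. $\square$

The relation $V_n\subseteq^*W_e\cup B$ is $\Sigma_3$ in $(n,e)$: it says
$$\exists b\,\forall x>b\,[x\notin V_n\ \vee\ x\in W_e\cup B],\tag{4}$$
where the bracket is $\Delta_2$, so that the part after $\exists b$ is $\Pi_2$.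

Lemma 6 does not make $I_B$ a $\Sigma_3$ set, because of the quantifier $\exists n\in P$ over the $\Pi_3$ set $P$. If we could replace $P$ by a finite set, the description would become $\Sigma_3$. A split allows this for one of its halves.

## 7. Columns captured off one half: proof of Theorem 1

Let $C$ be maximal relative to $\emptyset''$.

**Step A. $B$ is not semilow$_2$.** The purpose is to read $P$ off $I_B$. By Lemma 2, $V_n\cap\overline B$ is infinite iff $K_n$ is, and by Lemma 1 this holds iff $n\in P$. Hence
$$n\in P\iff v(n)\in I_B.\tag{5}$$
If $I_B\le_T\emptyset''$, then $P\le_T\emptyset''$, which is false by Section 2.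

Now fix a split $X\sqcup Y=B$.

**Step B. Two $\Sigma_3$ sets of columns.** The purpose is to turn the split into sets to which maximality applies. Put
$$Q_Y=\{n:\exists e\,[W_e\cap Y=\emptyset\ \wedge\ V_n\subseteq^*W_e\cup B]\},$$
$$Q_X=\{n:\exists f\,[W_f\cap X=\emptyset\ \wedge\ V_n\subseteq^*W_f\cup B]\}.$$
So $n\in Q_Y$ means that some r.e. set avoiding $Y$ covers almost all of the part of $V_n$ outside $B$. The conditions $W_e\cap Y=\emptyset$ and $W_f\cap X=\emptyset$ are $\Pi_1$. With (4), both $Q_Y$ and $Q_X$ are $\Sigma_3$.

**Step C. $P\cap Q_X\cap Q_Y=\emptyset$.** This is where simplicity is used. Suppose $n$ lies in the intersection, with witnesses $e$ for $Q_Y$ and $f$ for $Q_X$. Since $K_n\subseteq V_n\cap\overline B$, we have $K_n\subseteq^*W_e$ and $K_n\subseteq^*W_f$. So $K_n\subseteq^*D$ for the r.e. set $D=W_e\cap W_f$, and $D$ is infinite as $K_n$ is. But $W_e$ misses $Y$ and $W_f$ misses $X$, so $D\cap B=\emptyset$. Thus $D$ is an infinite r.e. subset of $\overline B$, contradicting Lemma 5.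

**Step D. One of the two sets is finite on $P$.** By maximality each of $P\cap Q_X$ and $P\cap Q_Y$ is finite or cofinite in $P$. They are disjoint by Step C and $P$ is infinite, so they are not both cofinite in $P$. Hence one of them is finite. By symmetry let $F=P\cap Q_Y$ be finite; we show that $X$ is semilow$_2$.

**Step E. A description of $I_X$ that uses only the columns in $F$.** We claim
$$I_X=\{e: W_e\cap Y\text{ is infinite, or }\exists n\in F\ (V_n\subseteq^*W_e\cup B)\}.\tag{6}$$
Since $\overline X=Y\sqcup\overline B$,
$$W_e\cap\overline X=(W_e\cap Y)\cup(W_e\cap\overline B).\tag{7}$$
($\supseteq$) If $W_e\cap Y$ is infinite, then $e\in I_X$ by (7). If $n\in F$ and $V_n\subseteq^*W_e\cup B$, then $W_e\cap\overline B$ is infinite by Lemma 6, since $F\subseteq P$; again $e\in I_X$ by (7).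

($\subseteq$) Let $W_e\cap\overline X$ be infinite, and suppose $W_e\cap Y$ is finite. Then $W'=W_e\setminus Y$ arises from $W_e$ by removing a finite set, so $W'$ is r.e. Moreover $W'\cap Y=\emptyset$, and $W'\cap\overline B=W_e\cap\overline B$ is infinite by (7). By Lemma 6 there is $n\in P$ with $V_n\subseteq^*W'\cup B$. An index of $W'$ witnesses $n\in Q_Y$, so $n\in P\cap Q_Y=F$. Since $W'\subseteq W_e$, also $V_n\subseteq^*W_e\cup B$.

**Step F. Counting quantifiers.** In (6), "$W_e\cap Y$ is infinite" is $\Pi_2$. The other clause is a disjunction, over the fixed finite set $F$, of conditions that are $\Sigma_3$ in $e$ by (4). So $I_X$ is $\Sigma_3$, and by (3) $X$ is semilow$_2$. This proves Theorem 1. $\blacksquare$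

Since sets $C$ maximal relative to $\emptyset''$ exist, the answer to the question of Section 2 is yes.

## 8. The degree of $I_B$, and the dichotomy for its splits

**Theorem 2.** Let $C$ be maximal relative to $\emptyset''$ and $B$ the set constructed from $C$. For a split $X\sqcup Y=B$ let $Q_Y$ be as in Step B.

1. $I_B\equiv_TC\oplus\emptyset''$. Consequently, for every degree $\mathbf a\ge\mathbf 0''$ that is r.e. in $\mathbf 0''$ and satisfies $\mathbf a'=\mathbf 0''''$, there is a simple set $B$ as in Theorem 1 with $\deg(I_B)=\mathbf a$. In particular $I_B\equiv_T\emptyset'''$ is possible, the worst conceivable case since $I_B$ is always $\Pi_3$.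
2. For every split $X\sqcup Y=B$: $X$ is semilow$_2$ iff $P\cap Q_Y$ is finite. If $X$ is not semilow$_2$, then $I_X\equiv_TI_B$. So $\deg(I_X)\in\{\mathbf 0'',\deg(I_B)\}$.
3. If $B=X_1\sqcup\dots\sqcup X_k$ with all $X_i$ r.e., then all but at most one $X_i$ are semilow$_2$.
4. The construction can be modified so that all the above holds and $B$ also has a split into noncomputable $X,Y$ with $X$ not semilow$_2$.

Part 4 says that "at least one" in Theorem 1 is optimal even for nontrivial splits. It is proved in Section 9; here are parts 1 to 3.

**Proof of part 1, a lower bound valid for all coinfinite sets.** We show $\emptyset''\le_TI_A$ for every coinfinite r.e. set $A$. Let $h$ be computable with $W_{h(e)}=\{x:W_e\text{ has at least }x\text{ elements}\}$. This set is $\omega$ if $W_e$ is infinite, and finite otherwise. As $\overline A$ is infinite, $W_e$ is infinite iff $h(e)\in I_A$. So $\mathrm{Inf}\le_TI_A$, and $\mathrm{Inf}\equiv_T\emptyset''$ because $\mathrm{Inf}$ is $\Pi_2$-complete. Together with (5) this gives $C\oplus\emptyset''\le_TI_B$.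

**Proof of part 1, the upper bound.** By Lemma 6,
$$e\in I_B\iff\exists n\in P\,(V_n\subseteq^*W_e\cup B).$$
By (4) the relation in parentheses is r.e. in $\emptyset''$, so $I_B$ is r.e. in $P\oplus\emptyset''$. Also $I_B$ is $\Pi_3$, hence co-r.e. in $\emptyset''$. So $I_B\le_TP\oplus\emptyset''\equiv_TC\oplus\emptyset''$.

**Proof of part 1, the degrees that occur.** Martin's theorem (1966) says that the r.e. degrees containing maximal sets are exactly the high r.e. degrees. Relativized to $\emptyset''$, it gives for each degree $\mathbf a\ge\mathbf 0''$ that is r.e. in $\mathbf 0''$ with $\mathbf a'=\mathbf 0''''$ a set $C$ maximal relative to $\emptyset''$ with $\deg(C\oplus\emptyset'')=\mathbf a$. The corresponding $B$ is simple by Lemma 5, is as in Theorem 1, and has $\deg(I_B)=\mathbf a$. The degree $\mathbf a=\mathbf 0'''$ satisfies the hypotheses. As $I_B$ is $\Pi_3$, always $I_B\le_T\emptyset'''$.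

**Proof of part 2, the finite case.** If $P\cap Q_Y$ is finite, then $X$ is semilow$_2$ by Steps E and F. Moreover $X$ is coinfinite, since $\overline X\supseteq\overline B$. So $\emptyset''\le_TI_X$ for every split, and for semilow$_2$ $X$ we get $\deg(I_X)=\mathbf 0''$.

**Proof of part 2, recovering $P$ in the other case.** Let $P\cap Q_Y$ be infinite. By maximality $E=P\setminus Q_Y$ is finite. We claim
$$n\in P\setminus E\iff\exists e\,[\,W_e\cap Y=\emptyset\ \wedge\ V_n\subseteq^*W_e\cup B\ \wedge\ V_n\cap W_e\cap\overline X\text{ infinite}\,].\tag{8}$$
Suppose first that $e$ satisfies the first two conditions, that is, $e$ witnesses $n\in Q_Y$. Since $\overline X=Y\sqcup\overline B$ and $W_e\cap Y=\emptyset$,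
$$V_n\cap W_e\cap\overline X=V_n\cap W_e\cap\overline B=^*V_n\cap\overline B,$$
where the last step uses $V_n\subseteq^*W_e\cup B$. By Lemmas 1 and 2 this set is infinite iff $n\in P$. Now if $n\in P\setminus E=P\cap Q_Y$, take a witness $e$ for $n\in Q_Y$; the third condition holds because $n\in P$. Conversely, if $e$ is as on the right of (8), then $n\in Q_Y$, and $n\in P$ by the third condition, so $n\in P\cap Q_Y=P\setminus E$.

**Proof of part 2, comparing degrees.** In (8) the first condition is $\Pi_1$, the second is $\Sigma_3$ and hence r.e. in $\emptyset''$, and the third is decided by $I_X$, since an index of $V_n\cap W_e$ is computable from $n,e$. So $P\setminus E$ is r.e. in $I_X\oplus\emptyset''\equiv_TI_X$, and so is $P$, since $E$ is finite. Its complement $C$ is r.e. in $\emptyset''$, hence in $I_X$. Thus $P\le_TI_X$, and by part 1 $I_B\le_TP\oplus\emptyset''\le_TI_X$. In particular $X$ is not semilow$_2$, because $B$ is not. Conversely, by (7), $e\in I_X$ iff $W_e\cap Y$ is infinite or $e\in I_B$. The first question is $\Pi_2$, so $I_X\le_TI_B\oplus\emptyset''\equiv_TI_B$. Hence $I_X\equiv_TI_B$. The two cases together prove part 2.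

**Proof of part 3, halves of semilow$_2$ sets.** Let $U=X\sqcup Z$ be a split of an r.e. set $U$ that is semilow$_2$. Then $W_e\cap\overline X=(W_e\cap Z)\cup(W_e\cap\overline U)$, so $e\in I_X$ iff $W_e\cap Z$ is infinite or $e\in I_U$. The first condition is $\Pi_2$ and $I_U\le_T\emptyset''$, so $X$ is semilow$_2$.

**Proof of part 3, conclusion.** If some $X_i$ is not semilow$_2$, apply Theorem 1 to the split of $B$ into $X_i$ and $\bigsqcup_{j\ne i}X_j$. The second half is semilow$_2$, and by the previous step so is each $X_j$ with $j\ne i$.

## 9. A noncomputable split with a half that is not semilow$_2$

For part 4 we send a few numbers into a second set $Y$: enough to make $Y$ noncomputable, but only finitely many from each $V_n$, so that $X=B\setminus Y$ still codes $P$.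

**The modified construction.** Insert the following between Steps 1 and 2 of stage $s$.

**Step 1′ (the requirements $N_e$).** For $e=0,\dots,s-1$ in turn: if $N_e$ has not yet acted, the current $Y$ is disjoint from $W_{e,s}$, and there is an occupied position $i<s$ with $c(i)>e$ whose occupant is in $W_{e,s}$, then take the least such $i$, put its occupant into $B$ and into $Y$, and make $i$ vacant. Now $N_e$ has acted, and it never acts again.

All other numbers entering $B$ are put into $X$. Each number enters $B$ at most once, so $X\sqcup Y=B$ with $X,Y$ r.e. Only removals in Step 1 count as dumps and are counted by $d(i)$.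

**Checking that Sections 1 and 4 to 8 survive.** A fixed position $i$ is vacated by Step 1′ at most $c(i)$ times, since only the $N_e$ with $e<c(i)$ can do this, each at most once. We go through the arguments with this in mind.

* The bookkeeping of Section 1 holds: removed numbers are in $B$, numbers move only by pulls, and Step 3 refills all vacant positions $\le s$. So (2) holds.
* Lemma 1(a) concerns only Step 1, which comes first in the stage, when all positions $i<s$ are occupied. Its proof is unchanged.
* In Lemma 1(b), a position dumped infinitely often is still not stable. The proof that each $i'<i$ pulls from $i$ only finitely often uses only (a), the induction hypothesis, (α) and $d(i')\to\infty$, and is unchanged. To see that the occupant of $i$ settles, wait in addition for the last removal from $i$ by Step 1′; after that, again only pulls by $i$ itself change the occupant. The statement about $K_n$ follows as before.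
* Lemma 2 uses only (α) and that positions of numbers never increase.
* In (†) the numbers $a_i,a_j$ are permanent occupants, so at the late stage $s$ they are still in place when $i$ is considered in Step 2, and the contradiction is the same.
* Lemmas 3 to 6, Theorem 1 and parts 1 to 3 of Theorem 2 are deduced from these facts, from $c(j)\ge n$ forcing $j\ge n$, from $V_n$ and $B$ being (uniformly) r.e., and from the properties of $C$. All of this is unchanged.

It remains to study the particular split $X\sqcup Y=B$ just built.

**$Y\cap V_n$ is finite.** First, the column of a number never increases over time. When $i$ pulls from $j$, either $c(i)=c(j)$, or $c(j)>\max(i,d(i))\ge i\ge c(i)$. A number put into $Y$ by $N_e$ is at that time in a column $>e$, and afterwards it is never again on the board. So all columns it ever occupied are $>e$, and it belongs to $V_n$ only if $n>e$. Each $N_e$ puts at most one number into $Y$, so $|Y\cap V_n|\le n$.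

**$X$ is not semilow$_2$, hence not computable.** Since $\overline X=Y\sqcup\overline B$,
$$V_n\cap\overline X=(V_n\cap Y)\cup(V_n\cap\overline B).$$
The first part is finite, and the second is infinite iff $n\in P$, by Lemmas 1 and 2. So $n\in P$ iff $v(n)\in I_X$, and $I_X\le_T\emptyset''$ would give $P\le_T\emptyset''$, which is false. Computable sets are semilow$_2$ by Section 3, so $X$ is not computable.

**$Y$ is not computable.** Suppose it is; then $\overline Y=W_e$ for some $e$. Pick $n\in P$ with $n>e$, and $x\in K_n$. Then $x\in\overline B\subseteq\overline Y=W_e$, and $x$ permanently occupies a position $i$ with $c(i)=n>e$. Take a stage $s>\max(e,i)$ at which $x$ is in place and $x\in W_{e,s}$. The current $Y$ is disjoint from $W_{e,s}$, since $Y\cap W_e=\emptyset$. So if $N_e$ has not acted before its turn in Step 1′ of stage $s$, then position $i$ shows that it acts at that turn. In either case $N_e$ acts at some stage, and its action puts an element of $W_e$ into $Y$. This contradicts $W_e\cap Y=\emptyset$. Part 4, and with it Theorem 2, is proved. $\blacksquare$
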